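\title{Boundary blow-up for $-\Delta u=Ve^u$ with uniformly converging potentials}

\begin{abstract}
Let $\Omega$ be a bounded smooth planar domain and let $u_i$ solve $-\Delta u_i=V_ie^{u_i}$ in $\Omega$, $u_i=0$ on $\partial\Omega$, with $0\le V_i\to V$ uniformly and $\int_\Omega e^{u_i}\le C$. A problem of Brezis and Merle asks whether $(u_i)$ is then bounded in $L^\infty$. We show that it need not be: on every such domain a bubble of mass $8\pi$ can concentrate at a boundary point while smooth positive potentials $V_i$ converge uniformly and stay bounded in $C^{0,1/2}$. We determine, for each $V$, the threshold value of $C$ below which boundedness holds and above which it fails, and we prove boundedness when $(V_i)$ is bounded in $C^{0,s}$ with $s>\frac12$, so that the exponent $\frac12$ is sharp.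
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\Omega\subset\mathbb R^2$ is a bounded domain with smooth boundary. For $0\le V\in L^\infty(\Omega)$ consider
\begin{equation}\label{eq:P}
-\Delta u=Ve^u\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega .
\end{equation}
A \emph{solution relative to $V$} is a function $u\in W^{1,1}_0(\Omega)$ with $e^u\in L^1(\Omega)$ that satisfies the equation in the sense of distributions. We call $V$ the \emph{potential} and $\int_\Omega e^u$ the \emph{mass}. Every solution is nonnegative and belongs to $C^1(\bar\Omega)$ (fact (F3) below), so each solution is bounded; the question is whether a family of solutions is bounded uniformly.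

The mass is the critical quantity: the substitution $u(x)\mapsto u(\lambda x)+2\log\lambda$ preserves both the equation $-\Delta u=e^u$ and the integral of $e^u$. It acts on the \emph{bubbles}
\begin{equation}\label{eq:bubble}
U_\varepsilon(x)=\log\frac{8\varepsilon^2}{(\varepsilon^2+|x|^2)^2},\qquad -\Delta U_\varepsilon=e^{U_\varepsilon}\ \text{ in }\mathbb R^2,\qquad \int_{\mathbb R^2}e^{U_\varepsilon}=8\pi ,
\end{equation}
whose maximum tends to infinity as the width $\varepsilon$ tends to zero while the mass stays fixed. A bound on the mass therefore does not exclude concentration by a local argument; the boundary condition has to enter.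

\begin{example}\label{ex:disc}
In the unit disc, $u_\mu=2\log\frac{1+\mu^2}{\mu^2+|x|^2}$ differs from $U_\mu$ by a constant, vanishes on the boundary, and solves \eqref{eq:P} with the constant potential $V_\mu=8\mu^2(1+\mu^2)^{-2}$. As $\mu\to0$ we have $V_\mu\to0$ uniformly and $u_\mu(0)\to\infty$, but the mass $\pi(1+\mu^2)/\mu^2$ also tends to infinity.
\end{example}

Two interior estimates of Brezis and Merle show that either defect of this example, once removed, prevents blow-up inside $\Omega$. Let $u_i$ be solutions relative to $V_i$ and let $K\subset\Omega$ be compact.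
\begin{enumerate}
\item[(A)] If $0<a\le V_i\le b<\infty$, then $\sup_Ku_i\le c(a,b,K,\Omega)$.
\item[(B)] If $0\le V_i\le b<\infty$ and $\int_\Omega e^{u_i}\le C$, then $\sup_Ku_i\le c(b,C,K,\Omega)$.
\end{enumerate}
Only (B) is used below. What remains is the behavior at the boundary.

\begin{quote}
\textbf{Problem} (Brezis--Merle). Let $0\le V_i\le b$ and $V_i\to V$ in $C^0(\bar\Omega)$, and let $u_i$ be solutions relative to $V_i$ with $\int_\Omega e^{u_i}\le C$. Is there a constant $C'=C'(b,C,V,\Omega)$ such that $\|u_i\|_{L^\infty(\Omega)}\le C'$ for all large $i$?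
\end{quote}

We take the problem from \cite{Bahoura}, where $\Omega$ is assumed starshaped; boundedness of $\Omega$ and smoothness of $\partial\Omega$ are our standing conventions. Starshapedness plays no role in what follows.

One would guess that the answer is yes. Near a blow-up point $x_0$ the equation is seen on a scale that tends to zero, on which $V_i$ is uniformly close to the constant $V(x_0)$; and for constant potentials, indeed for uniformly Lipschitz ones, there is no blow-up (Theorem~\ref{thm:holder} with $s=1$). The answer is nevertheless no. Let $G$ be the Dirichlet Green function of $-\Delta$ in $\Omega$ and write $G[f](x)=\int_\Omega G(x,x')f(x')\,dx'$. The norm of $C^{0,s}(\bar\Omega)$ is $\|f\|_{L^\infty}+[f]_s$ with $[f]_s=\sup_{x\ne x'}|f(x)-f(x')|/|x-x'|^s$.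

\begin{theorem}\label{thm:counter}
Let $\tau=G[1]$, so that $-\Delta\tau=1$ in $\Omega$ and $\tau=0$ on $\partial\Omega$, and let $V=e^{-\tau}\in C^\infty(\bar\Omega)$, $0<V\le1$. There are $V_i\in C^\infty(\bar\Omega)$, $V_i>0$, and solutions $u_i$ relative to $V_i$ such that
\[
V_i\to V\ \text{ in }C^0(\bar\Omega),\qquad \int_\Omega e^{u_i}\to\int_\Omega e^\tau+8\pi,\qquad \|u_i\|_{L^\infty}\to\infty .
\]
Thus no constant $C'$ as in the Problem exists, for instance for $b=2$ and $C=\int_\Omega e^\tau+8\pi+1$. Moreover $(V_i)$ is bounded in $C^{0,1/2}(\bar\Omega)$, and $V_i\to V$ in $C^{0,\alpha}(\bar\Omega)$ for every $\alpha<\frac12$.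
\end{theorem}

For the unit disc, $\tau=(1-|x|^2)/4$, so $V=e^{(|x|^2-1)/4}$ and the masses tend to $4\pi(e^{1/4}-1)+8\pi$. The function $\tau$ itself solves \eqref{eq:P} relative to $e^{-\tau}$, and the limit mass is its mass plus that of one bubble. The next theorem shows that such a sum is both necessary and sufficient for blow-up. For $0\le V\in C^0(\bar\Omega)$ let $S_V$ be the set of solutions relative to $V$ and put
\[
C^*(V)=\inf_{u\in S_V}\int_\Omega e^u+\frac{8\pi}{\max_{\partial\Omega}V},
\]
with $C^*(V)=+\infty$ if $S_V=\emptyset$ or $V|_{\partial\Omega}\equiv0$.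

\begin{theorem}\label{thm:class}
Let $0\le V\in C^0(\bar\Omega)$.
\begin{enumerate}
\item[(a)] Let $0\le V_i\to V$ in $C^0(\bar\Omega)$ and let $u_i$ be solutions relative to $V_i$ with $\int_\Omega e^{u_i}\le C$ and $\max u_i\to\infty$. Then, along a subsequence, maximum points $x_i$ of $u_i$ converge to some $x_0\in\partial\Omega$ with $V(x_0)>0$, $u_i\to u\in S_V$ locally uniformly in $\Omega$, and $\liminf\int_\Omega e^{u_i}\ge\int_\Omega e^u+8\pi/V(x_0)$.
\item[(b)] For every $u_0\in S_V$ and every $x_0\in\partial\Omega$ with $V(x_0)>0$ there are $0\le V_i\to V$ in $C^0(\bar\Omega)$ and solutions $u_i$ relative to $V_i$ with $u_i\to u_0$ locally uniformly in $\bar\Omega\setminus\{x_0\}$, $\max u_i\to\infty$ and $\int_\Omega e^{u_i}\to\int_\Omega e^{u_0}+8\pi/V(x_0)$.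
\item[(c)] If $C<C^*(V)$, there is $C'=C'(C,V,\Omega)$ such that every sequence as in the Problem satisfies $\|u_i\|_{L^\infty}\le C'$ for all large $i$. If $C>C^*(V)$ and $b>\max V$, there are sequences as in the Problem with $\|u_i\|_{L^\infty}\to\infty$. In particular, boundedness holds for all $C$ if and only if $V|_{\partial\Omega}\equiv0$ or $S_V=\emptyset$.
\end{enumerate}
\end{theorem}

A little more regularity than in Theorem~\ref{thm:counter} restores the bound.

\begin{theorem}\label{thm:holder}
Let $s\in(\frac12,1]$, $V_i\ge0$, $\|V_i\|_{C^{0,s}(\bar\Omega)}\le A$, and let $u_i$ be solutions relative to $V_i$ with $\int_\Omega e^{u_i}\le C$. Then $\|u_i\|_{L^\infty}\le C'(A,C,s,\Omega)$. For $s=\frac12$ this is false.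
\end{theorem}

The last sentence is part of Theorem~\ref{thm:counter}. We make no claim for the borderline value $C=C^*(V)$, nor for sequences with $V_i\to V$ in the norm of $C^{0,1/2}$.

Section~\ref{sec:model} explains the construction and the exponent $\frac12$ in a half-plane. After the standard facts of Section~\ref{sec:facts}, Section~\ref{sec:lemma} proves the estimate behind the construction and Section~\ref{sec:construct} deduces Theorems~\ref{thm:counter} and~\ref{thm:class}(b). Section~\ref{sec:blowup} analyzes an arbitrary unbounded sequence and completes Theorem~\ref{thm:class}; Section~\ref{sec:holder} proves Theorem~\ref{thm:holder}.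

\section{A bubble and its mirror image in a half-plane}\label{sec:model}

Let $n$ be a unit vector, $H=\{x\cdot n>0\}$, $\delta>0$, and
\[
\xi=\delta n,\qquad \xi^*=-\delta n,\qquad y=x-\xi,\qquad r=|y| .
\]
From a distance much larger than $\varepsilon$, a bubble of width $\varepsilon$ centered at $\xi$ looks like a point source of strength $8\pi$, and the solution in $H$ with this source and zero boundary values is $4\log(|x-\xi^*|/|x-\xi|)$. Smoothing the singularity at scale $\varepsilon$ leads to
\begin{equation}\label{eq:w}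
w=2\log\frac{|x-\xi^*|^2}{\varepsilon^2+r^2}=U_\varepsilon(y)+4\log|x-\xi^*|-\log(8\varepsilon^2).
\end{equation}
Since $\log|x-\xi^*|$ is harmonic away from $\xi^*$,
\begin{equation}\label{eq:beta}
-\Delta w=\beta:=\frac{8\varepsilon^2}{(\varepsilon^2+r^2)^2}\qquad\text{in }\mathbb R^2\setminus\{\xi^*\}.
\end{equation}
On $\partial H$ we have $|x-\xi^*|=r\ge\delta$, hence $-2\varepsilon^2/\delta^2\le w\le0$: the boundary condition nearly holds when $\varepsilon\ll\delta$. The function $w$ solves $-\Delta w=V_we^w$ with $V_w=\beta e^{-w}=8\varepsilon^2|x-\xi^*|^{-4}$, and three things can be read off from this formula.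

\emph{The width is the square of the distance.} At the center, $V_w(\xi)=\varepsilon^2/(2\delta^4)$. For the bubble to see a prescribed value $\kappa>0$ of the potential we must take
\begin{equation}\label{eq:eps}
\varepsilon=\sqrt{2\kappa}\,\delta^2,\qquad\text{so that}\qquad \beta=\frac{16\kappa\delta^4}{(\varepsilon^2+r^2)^2},\qquad V_w=\kappa\Big(\frac{2\delta}{|x-\xi^*|}\Big)^4 .
\end{equation}
Bounded nonvanishing potentials thus force $\delta\to0$ as $\varepsilon\to0$. In Example~\ref{ex:disc} the distance to the boundary is fixed, and the potential tends to zero.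

\emph{On the core, the potential is steep but nearly constant.} We have $\nabla\log V_w(\xi)=-2n/\delta$, which is large. But the mass of the bubble sits in discs $r\le R\varepsilon$, and for $r\le\delta$ the inequality $|\log(1\pm t)|\le2t$ ($0\le t\le\frac12$) gives $|\log(V_w/\kappa)|\le4r/\delta$, which is $O(R\delta)$ on the core. A slope $1/\delta$ over a length $\delta^2$ is an oscillation $\delta=(\delta^2)^{1/2}$: small in $C^0$, and of order one in $C^{0,1/2}$.

\emph{Outside the core, the potential is wrong.} It equals $16\kappa$ at the origin, $\kappa$ at $\xi$, and tends to $0$ where $|x|\gg\delta$. It is bounded but does not converge uniformly as $\delta\to0$.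

The steep slope on the core cannot be avoided. Formally, multiplying $-\Delta u=Ve^u$ by $\partial_nu$ and integrating over $H$ gives
\[
\tfrac12\int_{\partial H}|\partial_nu|^2=-\int_H\partial_nV\,(e^u-1).
\]
For $u=4\log(|x-\xi^*|/|x-\xi|)$ one has $\partial_nu=8\delta/(t^2+\delta^2)$ at the boundary point at distance $t$ from the origin, so the left side is $16\pi/\delta$, which is the slope $2/\delta$ of $-\log V$ times the mass $8\pi$ of $Ve^u$. A potential bounded in $C^{0,s}$ and tested at scale $\varepsilon$ has an effective slope of at most $\varepsilon^{s-1}\approx\delta^{2s-2}$, and this reaches $1/\delta$ only if $s\le\frac12$. This heuristic is not used in the proofs; Section~\ref{sec:holder} contains its rigorous form.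

The behavior outside the core, on the other hand, can be repaired, because there $e^w$ is bounded and close to $1$ at distances $r\gg\delta$, so that changing the potential changes the solution little. Since the potentials are ours to choose, no nonlinear problem has to be solved. Fix a function $k\ge0$ on $\Omega$ equal to $\kappa$ near a boundary point, and let $v=G[k]$; this is the background solution, relative to the potential $ke^{-v}$. Solve the \emph{linear} problem $u=G[ke^w]$ and \emph{define} the potential as $ke^{w-u}$. With $z=u-v-w$,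
\begin{equation}\label{eq:trick}
-\Delta u=ke^w=\big(ke^{-v}e^{-z}\big)e^u ,
\end{equation}
and everything reduces to showing that $z$ is uniformly small.

\section{Standard facts}\label{sec:facts}

Let $\nu$ be the outer unit normal of $\partial\Omega$ and $D=\operatorname{diam}\Omega$; $C_\Omega$ denotes constants that depend only on $\Omega$.

\begin{enumerate}
\item[(F1)] \emph{Green function.} $0\le G(x,x')\le\frac1{2\pi}\log\frac D{|x-x'|}$ by the maximum principle, and $|\nabla_xG(x,x')|\le C_\Omega/|x-x'|$; the second bound is classical for smooth domains \cite{Widman,GW}. Hence $|\nabla G[f](x)|\le C_\Omega\int_\Omega|f(x')|\,|x-x'|^{-1}dx'$, and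
\[
\|G[f]\|_{L^\infty}+\|\nabla G[f]\|_{L^\infty}\le C_\Omega\|f\|_{L^\infty},\qquad \|\nabla G[f]\|_{L^{3/2}}\le C_\Omega\|f\|_{L^1},
\]
the last by Minkowski's inequality, since $|x|^{-1}\in L^{3/2}(B_D)$.
\item[(F2)] \emph{Regularity.} If $f\in L^\infty(\Omega)$, then $G[f]\in W^{2,p}\cap W^{1,p}_0$ for all $p<\infty$, so $G[f]\in C^1(\bar\Omega)$. If $f\in C^{0,s}(\bar\Omega)$ with $0<s<1$, then $G[f]\in C^{2,s}(\bar\Omega)$; if $f\in C^\infty(\bar\Omega)$, then $G[f]\in C^\infty(\bar\Omega)$. A sequence of functions that is locally bounded in an open set together with its Laplacians has a subsequence converging in $C^1_{\mathrm{loc}}$.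
\item[(F3)] \emph{Solutions are bounded.} For $f\in L^1(\Omega)$ the only $u\in W^{1,1}_0(\Omega)$ with $-\Delta u=f$ is $G[f]$. A solution of \eqref{eq:P} is therefore $u=G[Ve^u]\ge0$, and it lies in $W^{2,p}\subset C^1(\bar\Omega)$ for all $p\in(2,\infty)$. Indeed, the Brezis--Merle inequality states that $\int_\Omega\exp\big((4\pi-\eta)|G[f]|/\|f\|_{L^1}\big)\le C_\eta$ for $0<\eta<4\pi$. Given $p$, split $Ve^u=f_1+f_2$ with $f_2$ bounded and $p\|f_1\|_{L^1}\le 2\pi$. Then $e^{G[f_1]}\in L^p$ and $G[f_2]\in L^\infty$, so $Ve^u\in L^p$ and $u\in W^{2,p}$.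
\item[(F4)] \emph{Hardy--Littlewood inequality.} If $g,h\ge0$ are nonincreasing on $(0,\infty)$, then for all $a,a'\in\mathbb R^2$
\[
\int_{\mathbb R^2}g(|x-a|)\,h(|x-a'|)\,dx\le\int_{\mathbb R^2}g(|x|)\,h(|x|)\,dx .
\]
(Write both factors as superpositions of indicator functions of discs; two discs of given radii overlap most when they are concentric.)
\item[(F5)] \emph{Mass of entire solutions} (Chen--Li \cite{ChenLi}). If $-\Delta v=e^v$ in $\mathbb R^2$ and $\int e^v<\infty$, then $\int e^v=8\pi$.
\item[(F6)] \emph{Geometry.} There is $\rho>0$ such that for each $a\in\partial\Omega$ the open disc $B_\rho(a-\rho\nu(a))$ lies in $\Omega$ and $B_\rho(a+\rho\nu(a))$ is disjoint from $\bar\Omega$. A point $a'\in\partial\Omega$ lies in neither disc; expanding $|a'-a\pm\rho\nu(a)|^2\ge\rho^2$ gives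
\begin{equation}\label{eq:flat}
|(a'-a)\cdot\nu(a)|\le|a'-a|^2/(2\rho).
\end{equation}
There is $X\in C^\infty(\mathbb R^2;\mathbb R^2)$ with $X=\nu$ on $\partial\Omega$; in particular $|\nu(a)-\nu(a')|\le L|a-a'|$ for some $L$. Finally, any $x,x'\in\bar\Omega$ are joined in $\bar\Omega$ by a path of length at most $C_\Omega|x-x'|$, so $|f(x)-f(x')|\le C_\Omega\|\nabla f\|_{L^\infty}|x-x'|$ for $f\in C^1(\bar\Omega)$.
\end{enumerate}

\section{The error estimate}\label{sec:lemma}

Fix $x_0\in\partial\Omega$, translate it to the origin, let $n=-\nu(0)$, and fix $\kappa>0$. Let $\xi,\xi^*,y,r$ and $w=w_\delta$, $\beta$ be as in Section~\ref{sec:model}, with $\varepsilon$ given by \eqref{eq:eps}, and let $\delta<\min(\rho,\frac12)$ be so small that $\varepsilon\le\delta$. By (F6), $B_\delta(\xi)\subset\Omega$ and $|x-\xi^*|\ge\delta$ on $\bar\Omega$. Hence $w\in C^\infty(\bar\Omega)$, \eqref{eq:beta} holds in $\Omega$, and $r\ge\delta$ on $\partial\Omega$. Since $|x-\xi^*|^2-|x-\xi|^2=4\delta\,x\cdot n$,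
\begin{equation}\label{eq:q}
w=2\log(1+q),\qquad q=\frac{4\delta\,x\cdot n-\varepsilon^2}{\varepsilon^2+r^2}.
\end{equation}
We shall use repeatedly that $|x|\le r+\delta\le2r$ where $r\ge\delta$.

\begin{lemma}\label{lem:profile}
\begin{enumerate}
\item[(i)] $|e^{w}-1|\le99\,\delta/r$ on $\bar\Omega\cap\{r\ge\delta\}$. Hence $w_\delta\to0$ uniformly on $\bar\Omega\setminus B_t(0)$ as $\delta\to0$, for each $t>0$.
\item[(ii)] $w_\delta(\xi)=2\log\frac2{\kappa\delta^2}\to\infty$.
\item[(iii)] $\int_\Omega\varphi\,e^{w_\delta}\to\int_\Omega\varphi+\frac{8\pi}\kappa\varphi(0)$ for every $\varphi\in C^0(\bar\Omega)$.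
\end{enumerate}
\end{lemma}

\begin{proof}
For $r\ge\delta$ we have $|q|\le8\delta/r+\varepsilon^2/r^2\le9\delta/r\le9$, so $|e^w-1|=|q|\,|2+q|\le99\delta/r$. Outside $B_t(0)$ we have $r\ge t/2$ once $\delta\le t/2$, which gives (i). Part (ii) is $w(\xi)=2\log(4\delta^2/\varepsilon^2)$. For (iii), part (i) gives $\int_{\Omega\cap\{r\ge\delta\}}|e^w-1|\le99\,\delta\cdot2\pi D$, so the region $r\ge\delta$ contributes $\int_\Omega\varphi$ in the limit. In the disc $r<\delta$ put $y=\varepsilon Y$; then $x-\xi^*=\delta(2n+\frac\varepsilon\delta Y)$ and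
\[
\int_{r<\delta}\varphi e^w=\frac{\delta^4}{\varepsilon^2}\int_{|Y|<\delta/\varepsilon}\frac{|2n+\frac\varepsilon\delta Y|^4}{(1+|Y|^2)^2}\,\varphi(\xi+\varepsilon Y)\,dY\ \to\ \frac1{2\kappa}\cdot16\cdot\pi\,\varphi(0)
\]
by dominated convergence, because $|2n+\frac\varepsilon\delta Y|\le3$ on the domain of integration, $\varepsilon/\delta\to0$, and $\int_{\mathbb R^2}(1+|Y|^2)^{-2}dY=\pi$.
\end{proof}

The next lemma gives $z$ the size $\delta$ and the slope $1/\delta$ found in the model. The gradient bound is needed only for the H\"older statements in Theorem~\ref{thm:counter}.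

\begin{lemma}\label{lem:main}
Let $0\le k\in L^\infty(\Omega)$ with $k=\kappa$ on $\Omega\cap B_{\rho_0}(0)$ for some $\rho_0>0$. Put $v=G[k]$, $u=G[ke^w]$ and $z=u-v-w$. There is $C_0=C_0(\Omega,x_0,\kappa,\rho_0,\|k\|_{L^\infty})$ such that for all small $\delta$
\[
\|z\|_{L^\infty(\Omega)}\le C_0\,\delta,\qquad\|\nabla z\|_{L^\infty(\Omega)}\le C_0/\delta .
\]
\end{lemma}

\begin{proof}
We write $a\lesssim b$ if $a\le cb$ with $c$ depending only on the quantities listed, and assume $2\delta<\rho_0$. By (F2), $z\in W^{2,p}\subset C^1(\bar\Omega)$, and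
\[
-\Delta z=E:=k(e^w-1)-\beta\ \text{ in }\Omega,\qquad z=-w\ \text{ on }\partial\Omega .
\]
Both $ke^w$ and $\beta$ are of size $\delta^{-4}$ on the core, and they must cancel to leading order; this is where $k=\kappa$ near $0$ and the choice \eqref{eq:eps} are used. For $r\le\delta$ we have $|x|\le2\delta<\rho_0$, so $k=\kappa$. Squaring $|x-\xi^*|^2=4\delta^2+4\delta\,y\cdot n+r^2$, we see that the term $16\delta^4$ cancels $\beta$ and
\begin{equation}\label{eq:E}
E=\kappa\Big\{\frac{32\delta^3\,y\cdot n+16\delta^2(y\cdot n)^2+8\delta^2r^2+8\delta r^2\,y\cdot n+r^4}{(\varepsilon^2+r^2)^2}-1\Big\}\qquad(r\le\delta).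
\end{equation}

\emph{Step 1: the leading term.} The largest term in \eqref{eq:E} is
\[
F=\frac{32\kappa\delta^3\,y\cdot n}{(\varepsilon^2+r^2)^2}.
\]
Estimating its potential through $|F|$ loses a logarithm (Remark~\ref{rem:log}). But $F$ is odd in $y$, and we can invert the Laplacian explicitly. Let
\[
\psi=8\kappa\delta^3\,\frac{y\cdot n}{r^2}\,\ell,\qquad \ell=\log\Big(1+\frac{r^2}{\varepsilon^2}\Big).
\]
In polar coordinates with $y\cdot n=r\cos\vartheta$ we have $\psi=8\kappa\delta^3g(r)\cos\vartheta$ with $g=\ell/r$, and $\Delta(g\cos\vartheta)=(g''+g'/r-g/r^2)\cos\vartheta$. From $g'=\ell'/r-\ell/r^2$ and $g''=\ell''/r-2\ell'/r^2+2\ell/r^3$ we get $g''+g'/r-g/r^2=\ell''/r-\ell'/r^2$. With $\ell'=\frac{2r}{\varepsilon^2+r^2}$ and $\ell''=\frac2{\varepsilon^2+r^2}-\frac{4r^2}{(\varepsilon^2+r^2)^2}$ this equals $-4r/(\varepsilon^2+r^2)^2$. Hence $-\Delta\psi=F$. Moreover $\psi=8\kappa\delta^3\varepsilon^{-1}\Psi(y/\varepsilon)$, where $\Psi(Y)=(Y\cdot n)\,h(|Y|^2)$ and $h(t)=t^{-1}\log(1+t)$ is smooth on $[0,\infty)$ with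 $0<h\le1$. We have $|\Psi|\le2$ because $\log(1+|Y|^2)\le2\log(1+|Y|)\le2|Y|$, and $|\nabla\Psi|\le3$ because $|th'(t)|=|\frac1{1+t}-h(t)|\le1$. Therefore
\begin{equation}\label{eq:psi}
|\psi|\lesssim\delta^3/\varepsilon\lesssim\delta,\qquad|\nabla\psi|\lesssim\delta^3/\varepsilon^2\lesssim1/\delta .
\end{equation}

\emph{Step 2: the remainder.} We claim that in $\Omega$
\begin{equation}\label{eq:rem}
|E-F|\lesssim\frac{\delta^2}{\varepsilon^2+r^2}+\frac\delta{(\varepsilon^2+r^2)^{1/2}} .
\end{equation}
For $r\le\delta$, \eqref{eq:E} and $r^2\le\varepsilon^2+r^2$ give $|E-F|\le\kappa\big\{\frac{24\delta^2}{\varepsilon^2+r^2}+\frac{8\delta}{(\varepsilon^2+r^2)^{1/2}}+2\big\}$, and $1\le2\delta(\varepsilon^2+r^2)^{-1/2}$ because $\varepsilon,r\le\delta$. For $r\ge\delta$ no cancellation is needed: $k|e^w-1|\lesssim\delta/r$ by Lemma~\ref{lem:profile}(i), $\beta\lesssim\delta^4/r^4\le\delta/r$, $|F|\lesssim\delta^3/r^3\le\delta/r$, and $1/r\le\sqrt2\,(\varepsilon^2+r^2)^{-1/2}$ because $\varepsilon\le r$.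

\emph{Step 3: the potential of the remainder.} The right side of \eqref{eq:rem} is a nonincreasing function of $r$, and $r\le D$ in $\Omega$; we set it equal to zero for $r>D$. The bounds (F1) majorize $G$ and $|\nabla_xG|$ by nonincreasing functions of $|x-x'|$, namely $\log_+(D/|x-x'|)$ and $C_\Omega/|x-x'|$. By (F4) the two centers may be taken equal, and so
\begin{align*}
|G[E-F]|&\lesssim\int_0^D\log\frac Dr\Big(\frac{\delta^2}{\varepsilon^2+r^2}+\frac\delta{(\varepsilon^2+r^2)^{1/2}}\Big)r\,dr,\\
|\nabla G[E-F]|&\lesssim\int_0^D\Big(\frac{\delta^2}{\varepsilon^2+r^2}+\frac\delta{(\varepsilon^2+r^2)^{1/2}}\Big)dr .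
\end{align*}
In the first integral, the first term is at most $\delta^2\big(\varepsilon^{-2}\int_0^\varepsilon r\log\frac Dr\,dr+\int_\varepsilon^D\log\frac Dr\,\frac{dr}r\big)\lesssim\delta^2\log^2\frac1\delta$, and the second is at most $\delta\int_0^D\log\frac Dr\,dr=\delta D$. The second integral is at most $\frac{\pi\delta^2}{2\varepsilon}+\delta\big(1+\log\frac D\varepsilon\big)$. Thus
\begin{equation}\label{eq:pot}
|G[E-F]|\lesssim\delta,\qquad|\nabla G[E-F]|\lesssim1 .
\end{equation}

\emph{Step 4: the harmonic part.} Let $\zeta=z-\psi-G[E-F]$. It is harmonic in $\Omega$, continuous on $\bar\Omega$, and equal to $\varphi:=-(w+\psi)$ on $\partial\Omega$. In the half-plane $x\cdot n$ vanished on the boundary; here \eqref{eq:flat} gives $|x\cdot n|\le|x|^2/(2\rho)\le2r^2/\rho$ on $\partial\Omega$, so $|q|\le8\delta/\rho+\varepsilon^2/\delta^2\lesssim\delta$. For small $\delta$ we get $|q|\le\frac12$ and $|w|\le4|q|\lesssim\delta$ on $\partial\Omega$. With \eqref{eq:psi} and the maximum principle, $\|\zeta\|_{L^\infty}\lesssim\delta$,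 and \eqref{eq:psi}, \eqref{eq:pot} yield $\|z\|_{L^\infty}\lesssim\delta$.

\emph{Step 5: the gradient of the harmonic part.} A bound for $\nabla\zeta$ up to the boundary requires derivatives of $\varphi$. We show $\|\varphi\|_{C^2(\partial\Omega)}\lesssim1/\delta$, derivatives being taken with respect to arclength.

For $\psi$: the $j$-th derivatives of $y\cdot n/r^2$ are $O(r^{-1-j})$ by homogeneity, $\ell\le\log(1+D^2/\varepsilon^2)\lesssim\log\frac1\delta$, and $\nabla\ell=2y/(\varepsilon^2+r^2)$ gives $|D^j\ell|\lesssim r^{-j}$ for $j=1,2$. Hence $|D^j\psi|\lesssim\delta^3r^{-1-j}\log\frac1\delta\lesssim\log\frac1\delta$ for $j\le2$ and $r\ge\delta$, and the same bound holds for the derivatives along $\partial\Omega$.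

For $w$: let $\gamma(t)$, $|t|\le t_0$, parametrize $\partial\Omega$ by arclength near $\gamma(0)=0$, with $t_0$ so small that $|\gamma(t)|\ge|t|/2$. Let $a=\gamma\cdot n$; since $a(0)=a'(0)=0$, we have $|a|\lesssim t^2$, $|a'|\lesssim|t|$, $|a''|\lesssim1$. Along $\gamma$, $r\ge\delta$ and $r\ge|\gamma|/2\ge|t|/4$, so $\varrho:=|t|+\delta\le5r$. The function $f=(\varepsilon^2+|\gamma-\xi|^2)^{-1}$ has $f'=-2f^2(\gamma-\xi)\cdot\gamma'$ and $f''=-2f^2\big(1+(\gamma-\xi)\cdot\gamma''\big)+8f^3\big((\gamma-\xi)\cdot\gamma'\big)^2$, so $|f^{(j)}|\lesssim\varrho^{-2-j}$ for $j\le2$. From $q=(4\delta a-\varepsilon^2)f$,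
\begin{align*}
|q'|&\le4\delta|a'|f+(4\delta|a|+\varepsilon^2)|f'|\lesssim\delta\varrho^{-1}+\varepsilon^2\varrho^{-3}\lesssim1,\\
|q''|&\le4\delta|a''|f+8\delta|a'||f'|+(4\delta|a|+\varepsilon^2)|f''|\lesssim\delta\varrho^{-2}+\varepsilon^2\varrho^{-4}\lesssim1/\delta .
\end{align*}
On the rest of $\partial\Omega$, $r$ is bounded below, so the numerator of $q$ and its derivatives are $O(\delta)$ and those of $(\varepsilon^2+r^2)^{-1}$ are $O(1)$. Since $w'=\frac{2q'}{1+q}$, $w''=\frac{2q''}{1+q}-\frac{2q'^2}{(1+q)^2}$ and $|q|\le\frac12$, the bound for $\varphi$ follows.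

Extend $\varphi$ to $\tilde\varphi\in C^2(\bar\Omega)$ with $\|\tilde\varphi\|_{C^2(\bar\Omega)}\le C_\Omega\|\varphi\|_{C^2(\partial\Omega)}$, by making it constant along normals near $\partial\Omega$ and multiplying by a fixed cutoff. The function $\tilde\varphi+G[\Delta\tilde\varphi]$ is harmonic with boundary values $\varphi$, so it equals $\zeta$, and (F1) gives $|\nabla\zeta|\lesssim\|\tilde\varphi\|_{C^2}\lesssim1/\delta$. With \eqref{eq:psi} and \eqref{eq:pot}, $\|\nabla z\|_{L^\infty}\lesssim1/\delta$.
\end{proof}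

\begin{remark}\label{rem:log}
Applied to $|F|$, Step~3 gives $\delta^3\int_0^D\log\frac Dr\,\frac{r^2\,dr}{(\varepsilon^2+r^2)^2}\approx\frac{\delta^3}\varepsilon\log\frac1\varepsilon\approx\delta\log\frac1\delta$. This tends to zero and would suffice for the negative answer. The function $\psi$ serves to reach the endpoint exponent $\frac12$.
\end{remark}

\section{Unbounded sequences}\label{sec:construct}

Lemma~\ref{lem:main} requires $k=Ve^{u_0}$ to be constant near $x_0$, where $u_0$ is the background solution. The pair $V=e^{-\tau}$, $u_0=\tau$ has $k\equiv1$, and the lemma applies directly.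

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take any $x_0\in\partial\Omega$, placed at the origin, and $k\equiv1$, $\kappa=1$, so that $v=\tau$. Let $\delta_i\to0$, let $w_i,z_i,\xi_i$ be the corresponding objects, and put
\[
u_i=G[e^{w_i}],\qquad V_i=e^{w_i-u_i}=Ve^{-z_i}.
\]
As $w_i\in C^\infty(\bar\Omega)$, also $u_i,V_i\in C^\infty(\bar\Omega)$ by (F2), and $u_i$ is a solution relative to $V_i>0$ by \eqref{eq:trick}. Lemma~\ref{lem:main} gives $\|z_i\|_{L^\infty}\le C_0\delta_i\to0$, so $V_i\to V$ uniformly. By Lemma~\ref{lem:profile} with $\varphi=e^\tau$, $\varphi(0)=1$,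
\[
\int_\Omega e^{u_i}=\int_\Omega e^{z_i}e^\tau e^{w_i}\to\int_\Omega e^\tau+8\pi,\qquad u_i(\xi_i)\ge w_i(\xi_i)-\|z_i\|_{L^\infty}\to\infty ,
\]
where we used $\tau\ge0$. After finitely many indices are discarded, $V_i\le2$ and $\int_\Omega e^{u_i}\le\int_\Omega e^\tau+8\pi+1$.

For the H\"older bounds we interpolate between the two estimates of Lemma~\ref{lem:main}. By (F6) and $\min(a,b)\le a^{1-\alpha}b^\alpha$, for $0<\alpha\le\frac12$ and a constant $c$ independent of $i$,
\[
|z_i(x)-z_i(x')|\le c\min\Big(\delta_i,\frac{|x-x'|}{\delta_i}\Big)\le c\,\delta_i^{1-2\alpha}|x-x'|^\alpha .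
\]
So $(z_i)$ is bounded in $C^{0,1/2}$ and tends to $0$ in $C^{0,\alpha}$ for $\alpha<\frac12$. The same holds for $e^{-z_i}-1$, because $t\mapsto e^{-t}-1$ is Lipschitz on bounded sets and vanishes at $0$, and for $V_i-V=V(e^{-z_i}-1)$, because $\|fg\|_{C^{0,\alpha}}\le\|f\|_{C^{0,\alpha}}\|g\|_{C^{0,\alpha}}$.
\end{proof}

\begin{remark}
These $V_i$ do not converge to $V$ in $C^{0,1/2}$. Write $z=\psi+G[E-F]+\zeta$ with $\kappa=1$. Then $\psi(\xi+\varepsilon n)-\psi(\xi)=8\delta^3\varepsilon^{-1}\log2=4\sqrt2\,(\log2)\,\delta$. The gradient of $G[E-F]$ is bounded by \eqref{eq:pot}, and so is that of $\zeta$ on $B_{\delta/2}(\xi)$, since $\zeta$ is harmonic and $O(\delta)$ in $B_\delta(\xi)$. These two terms vary by $O(\delta^2)$ between the two points. As $\varepsilon^{1/2}=2^{1/4}\delta$, the seminorm $[z_i]_{1/2}=[\log(V_i/V)]_{1/2}$ stays bounded away from zero.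
\end{remark}

For a general continuous $V$ we first make $k$ constant near $x_0$, at the price of a small uniform change, and then take a diagonal sequence.

\begin{proof}[Proof of Theorem~\ref{thm:class}\,\textup{(b)}]
Place $x_0$ at the origin. By (F3), $u_0\in C^1(\bar\Omega)$ and $u_0=G[k]$ with $k=Ve^{u_0}\in C^0(\bar\Omega)$; since $u_0(0)=0$, we have $\kappa:=V(0)=k(0)>0$. Let $\chi_j$ be continuous with $0\le\chi_j\le1$, $\chi_j=1$ on $B_{1/j}(0)$ and support in $B_{2/j}(0)$, and set $k_j=\chi_j\kappa+(1-\chi_j)k\ge0$, $v_j=G[k_j]$. Then $k_j-k=\chi_j(\kappa-k)\to0$ uniformly by continuity of $k$ at $0$. Hence $v_j\to u_0$ uniformly by (F1), and $k_je^{-v_j}\to ke^{-u_0}=V$ uniformly.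

Fix $j$ and apply Lemma~\ref{lem:main} to $k_j$ with $\rho_0=1/j$. By \eqref{eq:trick}, $u=G[k_je^{w_\delta}]=v_j+w_\delta+z$ is a solution relative to the continuous potential $k_je^{-v_j}e^{-z}\ge0$. By Lemmas~\ref{lem:profile} and~\ref{lem:main}, and since $v_j(0)=0$, we can choose $\delta=\delta_j$ so small that $\|z\|_{L^\infty}\le\frac1j$, $|w_\delta|\le\frac1j$ on $\bar\Omega\setminus B_{1/j}(0)$, $w_\delta(\xi)\ge j$, and $\int_\Omega e^u=\int_\Omega e^ze^{v_j}e^{w_\delta}$ is within $\frac1j$ of $\int_\Omega e^{v_j}+8\pi/\kappa$. Call the resulting functions $u_j,z_j,V_j$. Then $V_j=k_je^{-v_j}e^{-z_j}\to V$ uniformly, $u_j\to u_0$ uniformly on $\bar\Omega\setminus B_t(0)$ for each $t>0$, $\max u_j\ge j-\frac1j$ because $v_j\ge0$, and $\int_\Omega e^{u_j}\to\int_\Omega e^{u_0}+8\pi/\kappa$.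
\end{proof}

\section{Blow-up at the maximum point}\label{sec:blowup}

We now show that every unbounded sequence contains a full bubble, placed about as close to the boundary as in the construction. The scale $\varepsilon_i$ below corresponds, up to a constant factor, to the width $\varepsilon$ of the previous sections.

\begin{proposition}\label{prop:blowup}
Let $0\le V_i\to V$ in $C^0(\bar\Omega)$, $V_i\le b$, and let $u_i$ be solutions relative to $V_i$ with $\int_\Omega e^{u_i}\le C$ and $M_i=\max u_i=u_i(x_i)\to\infty$. Put $\varepsilon_i=e^{-M_i/2}$ and $d_i=\operatorname{dist}(x_i,\partial\Omega)$. Along a subsequence, $x_i\to x_0\in\bar\Omega$ and the following hold.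
\begin{enumerate}
\item[(i)] $\|\nabla u_i\|_{L^\infty}\le C_1/\varepsilon_i$ with $C_1=C_1(b,C,\Omega)$, and $d_i/\varepsilon_i\to\infty$.
\item[(ii)] $V(x_0)>0$, and there is a nondecreasing function $m$ with $m(R)\to8\pi/V(x_0)$ as $R\to\infty$ such that, for every $R>0$,
\[
\int_{B_{R\varepsilon_i}(x_i)}e^{u_i}\to m(R),\qquad\int_{B_{R\varepsilon_i}(x_i)}V_ie^{u_i}\to V(x_0)\,m(R).
\]
\item[(iii)] For every $\theta\in(0,\frac12)$ there is $R$ with $d_i\le R\,\varepsilon_i^\theta$ for all large $i$. In particular $d_i\to0$ and $x_0\in\partial\Omega$.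
\end{enumerate}
\end{proposition}

\begin{proof}
(i) To rescale around $x_i$ we need room, that is, $d_i\gg\varepsilon_i$; this comes from a gradient bound that holds up to the boundary. Use (F1) and split the integral at $|x-x'|=\varepsilon_i$, with $e^{u_i}\le\varepsilon_i^{-2}$ inside and the mass bound outside:
\[
|\nabla u_i(x)|\le C_\Omega b\int_\Omega\frac{e^{u_i(x')}}{|x-x'|}\,dx'\le C_\Omega b\big(\varepsilon_i^{-2}\cdot2\pi\varepsilon_i+\varepsilon_i^{-1}C\big)=:\frac{C_1}{\varepsilon_i}.
\]
Along the segment from $x_i$ to a nearest boundary point, $u_i$ drops from $M_i$ to $0$, so $M_i\le C_1d_i/\varepsilon_i$.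

(ii) The functions $v_i(Y)=u_i(x_i+\varepsilon_iY)-M_i$ are defined on $B_{d_i/\varepsilon_i}$, which exhaust the plane, and satisfy $v_i\le0=v_i(0)$, $|\nabla v_i|\le C_1$ and $-\Delta v_i=V_i(x_i+\varepsilon_iY)e^{v_i}\in[0,b]$. By (F2), along a subsequence $v_i\to v$ in $C^1_{\mathrm{loc}}(\mathbb R^2)$. Uniform convergence of $V_i$ and continuity of $V$ give $V_i(x_i+\varepsilon_iY)\to V(x_0)$ locally uniformly, so $-\Delta v=V(x_0)e^v$; this is the main use of that hypothesis. Since $e^{-M_i}=\varepsilon_i^2$, we have $\int_{B_{R\varepsilon_i}(x_i)}e^{u_i}=\int_{B_R}e^{v_i}$, so both limits hold with $m(R)=\int_{B_R}e^v\le C$. If $V(x_0)=0$, then $v$ is harmonic with a maximum at $0$, hence $v\equiv0$ and $m(R)=\pi R^2$, which contradicts $m\le C$. So $V(x_0)>0$. The function $v$ is smooth by elliptic regularity, and (F5) applied to $v+\log V(x_0)$ gives $V(x_0)\int_{\mathbb R^2}e^v=8\pi$.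

(iii) A source of strength almost $8\pi$ makes the circular means of $u_i$ fall like $-4\log r$, starting from a height of only $2\log\frac1{\varepsilon_i}$; as $u_i\ge0$, the fall must end soon. Let $a=2/(1-\theta)\in(2,4)$. By (ii) there is $R$ with $\int_{B_{R\varepsilon_i}(x_i)}V_ie^{u_i}\ge2\pi a$ for large $i$, and $R\varepsilon_i<d_i$ for large $i$ by (i). Let $\bar u_i(r)$ be the mean of $u_i$ over $\partial B_r(x_i)$. By the divergence theorem, for $R\varepsilon_i\le r<d_i$,
\[
\bar u_i'(r)=-\frac1{2\pi r}\int_{B_r(x_i)}V_ie^{u_i}\le-\frac ar .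
\]
Integrating, and using $0\le\bar u_i\le M_i=2\log\frac1{\varepsilon_i}$, we get $a\log\frac{d_i}{R\varepsilon_i}\le2\log\frac1{\varepsilon_i}$, that is, $d_i\le R\varepsilon_i^{1-2/a}=R\varepsilon_i^\theta$.
\end{proof}

The limit exponent $\frac12=1-\frac24$ in (iii) is the relation $\delta\approx\varepsilon^{1/2}$ of \eqref{eq:eps}.

\begin{proof}[Proof of Theorem~\ref{thm:class}\,\textup{(a)}]
Let $b=\sup_i\|V_i\|_{L^\infty}<\infty$ and pass to the subsequence of Proposition~\ref{prop:blowup}, so that $x_0\in\partial\Omega$ and $V(x_0)>0$. By (B) and $u_i\ge0$, the $u_i$ and their Laplacians are bounded on compact subsets of $\Omega$. By (F2) a further subsequence converges in $C^1_{\mathrm{loc}}(\Omega)$ to some $u$ with $-\Delta u=Ve^u$. Local convergence does not see the boundary condition. But $\|V_ie^{u_i}\|_{L^1}\le bC$, so (F1) bounds $u_i=G[V_ie^{u_i}]$ in the reflexive space $W^{1,3/2}_0(\Omega)$; a weak limit point coincides with $u$, and hence $u\in W^{1,3/2}_0\subset W^{1,1}_0$. By Fatou's lemma $\int_\Omega e^u\le C$.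 Thus $u\in S_V$. For $K\subset\Omega$ compact and $R>0$, the disc $B_{R\varepsilon_i}(x_i)\subset\Omega$ is disjoint from $K$ for large $i$, because it shrinks to $x_0\in\partial\Omega$. Hence $\liminf\int_\Omega e^{u_i}\ge\int_Ke^u+m(R)$. Let $K\uparrow\Omega$ and $R\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}\,\textup{(c)}]
Let $C<C^*(V)$ and suppose that no $C'$ works. Then for each $N$ some sequence as in the Problem has $\|u_i\|_{L^\infty}>N$ for infinitely many $i$; pick from it a pair $(V^N,u^N)$ with $\|u^N\|_{L^\infty}>N$ and $\|V^N-V\|_{L^\infty}\le\frac1N$. Part (a) applies to this diagonal sequence and yields $u\in S_V$ and $x_0\in\partial\Omega$ with $V(x_0)>0$ and $C\ge\int_\Omega e^u+8\pi/V(x_0)$. So $S_V\neq\emptyset$, $V|_{\partial\Omega}\not\equiv0$ and $C\ge C^*(V)$, a contradiction.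

Let $C>C^*(V)$ and $b>\max V$. Choose a maximum point $x_0$ of $V|_{\partial\Omega}$ and $u_0\in S_V$ with $\int_\Omega e^{u_0}+8\pi/V(x_0)<C$. The sequence of part (b) has $V_i\le b$ and $\int_\Omega e^{u_i}\le C$ for large $i$; discard the other indices. The last assertion holds because $C^*(V)=+\infty$ exactly when $V|_{\partial\Omega}\equiv0$ or $S_V=\emptyset$.
\end{proof}

\section{The H\"older exponent one half}\label{sec:holder}

\begin{proof}[Proof of Theorem~\ref{thm:holder}]
Since $[f]_s\le D^{1-s}[f]_1$, the case $s=1$ follows from the case $s=\frac34$; so let $\frac12<s<1$. If the bound fails, there are $V_i,u_i$ as in the statement, with fixed $A$ and $C$, and $\max u_i\to\infty$. By the Arzel\`a--Ascoli theorem a subsequence of $(V_i)$ converges in $C^0(\bar\Omega)$, so Proposition~\ref{prop:blowup} applies with $b=A$. We compare two estimates for $\int_{\partial\Omega}|\partial_\nu u_i|^2$: an upper bound in terms of $\varepsilon_i$, from the regularity of $V_i$, and a lower bound in terms of $d_i$, from the bubble.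 We fix a large $i$ and write $u,V,\varepsilon,d,M$ for $u_i,V_i,\varepsilon_i,d_i,M_i$, with $\varepsilon<1$; the symbol $\lesssim$ hides constants independent of $i$.

\emph{Upper bound.} The constant field $-n$ of the half-plane is replaced by the field $X$ of (F6). As $Ve^u\in C^{0,s}(\bar\Omega)$, (F2) gives $u\in C^2(\bar\Omega)$. Writing $DX(\nabla u,\nabla u)=\sum_{j,l}\partial_jX_l\,\partial_ju\,\partial_lu$, the product rule gives
\[
\operatorname{div}\big((X\cdot\nabla u)\nabla u-\tfrac12|\nabla u|^2X\big)=(X\cdot\nabla u)\Delta u+DX(\nabla u,\nabla u)-\tfrac12|\nabla u|^2\operatorname{div}X .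
\]
On $\partial\Omega$ we have $\nabla u=(\partial_\nu u)\nu$ and $X=\nu$, so the normal component of the field on the left is $\frac12|\partial_\nu u|^2$. Integrating and inserting the equation,
\begin{equation}\label{eq:poho}
\tfrac12\int_{\partial\Omega}|\partial_\nu u|^2=\int_\Omega\Big[DX(\nabla u,\nabla u)-\tfrac12|\nabla u|^2\operatorname{div}X\Big]-\int_\Omega V\,X\cdot\nabla(e^u).
\end{equation}
The first integral is controlled by $\int_\Omega|\nabla u|^2=\int_\Omega Ve^uu\le ACM=2AC\log\frac1\varepsilon\lesssim\varepsilon^{s-1}$; absorbing this logarithm is the reason for taking $s<1$. In the second we would like to integrate by parts, but $V$ is not differentiable, so we regularize it at the scale of the bubble. The function $\tilde V(x)=\inf_{x'\in\bar\Omega}\big(V(x')+A|x-x'|^s\big)$ extends $V$ to $\mathbb R^2$ and satisfies $|\tilde V(x)-\tilde V(x')|\le A|x-x'|^s$. Let $V^\varepsilon=\phi_\varepsilon*\tilde V$ with a standard mollifier $\phi_\varepsilon$ supported in $B_\varepsilon$. On $\bar\Omega$ we have $|V-V^\varepsilon|\le A\varepsilon^s$,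 and $|\nabla V^\varepsilon(x)|=\big|\int\nabla\phi_\varepsilon(x-x')\big(\tilde V(x')-\tilde V(x)\big)dx'\big|\lesssim\varepsilon^{s-1}$. By Proposition~\ref{prop:blowup}(i) and the mass bound,
\[
\Big|\int_\Omega(V-V^\varepsilon)\,e^u\,X\cdot\nabla u\Big|\lesssim\varepsilon^s\cdot\frac{C_1}\varepsilon\cdot C\lesssim\varepsilon^{s-1},
\]
and since $e^u-1$ vanishes on $\partial\Omega$ and $0\le\int_\Omega(e^u-1)\le C$,
\[
\Big|\int_\Omega V^\varepsilon X\cdot\nabla(e^u-1)\Big|=\Big|\int_\Omega\operatorname{div}(V^\varepsilon X)\,(e^u-1)\Big|\lesssim\varepsilon^{s-1}.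
\]
Thus \eqref{eq:poho} gives
\begin{equation}\label{eq:upper}
\int_{\partial\Omega}|\partial_\nu u|^2\lesssim\varepsilon^{s-1}.
\end{equation}

\emph{Lower bound.} A source of fixed strength at distance $d$ from the boundary produces a normal derivative of order $1/d$ on an arc of length $d$. To see this without knowing the Green function of $\Omega$, we compare with an interior tangent disc. By Proposition~\ref{prop:blowup}(i), (ii) there is $R_0$ such that, for large $i$, the disc $\omega=B_{R_0\varepsilon}(x_i)$ satisfies $\int_\omega Ve^u\ge4\pi$ and $\omega\subset B_{d/8}(x_i)$. Let $a_0\in\partial\Omega$ be a nearest point to $x_i$, so $x_i=a_0-d\,\nu(a_0)$. Let $a\in\partial\Omega$ with $|a-a_0|\le d$, and put $N=-\nu(a)$ and $B=B_\rho(a+\rho N)\subset\Omega$. By (F6),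
\[
(x_i-a)\cdot N=(a_0-a)\cdot N+d\,\nu(a_0)\cdot\nu(a)\ge-\frac{d^2}{2\rho}+d\Big(1-\frac{L^2d^2}2\Big)\ge\frac34d
\]
for small $d$, and $|x_i-a|\le2d$. Hence for $x\in\bar B_{d/8}(x_i)$ we have $(x-a)\cdot N\ge\frac d2$, $|x-a|\le3d$, and, when $d\le\rho/18$,
\[
\rho^2-|x-a-\rho N|^2=2\rho\,(x-a)\cdot N-|x-a|^2\ge\rho d-9d^2\ge\tfrac12\rho d>0 .
\]
So $\bar\omega\subset B$, and the Poisson kernel of $B$ satisfies
\[
P_B(x,a)=\frac{\rho^2-|x-a-\rho N|^2}{2\pi\rho\,|x-a|^2}\ge\frac1{36\pi d}\qquad(x\in\omega).
\]
Let $G_B$ be the Green function of $B$ and $\tilde u=\int_\omega G_B(\cdot,x)V(x)e^{u(x)}\,dx$. Then $u-\tilde u$ is superharmonic in $B$ and equals $u\ge0$ on $\partial B$, so $u\ge\tilde u$ in $B$. Both functions vanish at $a$ and are differentiable there, so $\partial_Nu(a)\ge\partial_N\tilde u(a)$. Since $P_B(x,a)$ is the derivative of $G_B(\cdot,x)$ at $a$ in the direction $N$ and $\bar\omega$ is a compact subset of $B$,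
\[
-\partial_\nu u(a)\ge\int_\omega P_B(x,a)V(x)e^{u(x)}\,dx\ge\frac{4\pi}{36\pi d}=\frac1{9d}.
\]
The admissible points $a$ include an arc of $\partial\Omega$ of length $d$ starting at $a_0$, since chords are shorter than arcs. Therefore
\begin{equation}\label{eq:lower}
\int_{\partial\Omega}|\partial_\nu u|^2\ge\frac1{81\,d}.
\end{equation}

\emph{Comparison.} By \eqref{eq:upper} and \eqref{eq:lower}, $\varepsilon_i^{1-s}\lesssim d_i$: a H\"older potential keeps the bubble away from the boundary. The hypothesis $s>\frac12$ enters only now. It allows us to fix $\theta$ with $1-s<\theta<\frac12$, and Proposition~\ref{prop:blowup}(iii) gives $d_i\le R\varepsilon_i^\theta$. Hence $\varepsilon_i^{1-s-\theta}\lesssim R$, while the left side tends to infinity as $\varepsilon_i\to0$. This contradiction proves the bound. Its failure for $s=\frac12$ is Theorem~\ref{thm:counter}.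
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bahoura}
Samy Skander Bahoura, \emph{A compactness result for an elliptic equation in dimension 2}, arXiv:1801.09570 (2018).

\bibitem{ChenLi}
Chen and Li, Duke Math. J. \textbf{63} (1991).

\bibitem{GW}
Gr\"uter and Widman, Manuscripta Math. (1982).

\bibitem{Widman}
Widman, Math. Scand. (1967).

\end{thebibliography}
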